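\title{Asymptotic property C is closed under group extensions}

\begin{abstract}
We prove that if $f\colon G\to H$ is a homomorphism of countable groups and both $H$ and $\ker f$ have asymptotic property~C, then so does $G$. This answers a question of Bell and Nag\'orko. We deduce the result from a fibering theorem for maps of metric spaces whose base has uniformly finite balls. The proof removes the families that cover the fibers one at a time, by an induction over finite sequences of scales. Among the consequences, every countable solvable group has asymptotic property~C.
\end{abstract}

\section{Introduction}\label{sec:intro}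

Let $X$ be a metric space. A family $\mathcal U$ of subsets of $X$ is \emph{$b$-bounded} if all its members have diameter at most $b$, \emph{uniformly bounded} if it is $b$-bounded for some $b<\infty$, and \emph{$R$-disjoint} if $\operatorname{dist}(U,U')\ge R$ for distinct $U,U'\in\mathcal U$. The space $X$ has \emph{asymptotic dimension at most $k$}, written $\operatorname{asdim}X\le k$, if for every $R>0$ it is covered by $k+1$ uniformly bounded $R$-disjoint families. For example, $\operatorname{asdim}\mathbb Z\le1$: cut $\mathbb Z$ into consecutive intervals of $\lceil R\rceil$ points and assign them alternately to two families. It is a standard fact that $\operatorname{asdim}\mathbb R^N=\operatorname{asdim}\mathbb Z^N=N$.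

In this definition the number of families is fixed before the scale $R$. Dranishnikov's asymptotic property~C reverses the order: the scales come first, one for each family, and the number of families may depend on them.

\begin{definition}\label{def:apc}
A metric space $X$ has \emph{asymptotic property~C} (APC) if for every sequence $R_1\le R_2\le\cdots$ of positive real numbers there are $n\in\mathbb N$ and uniformly bounded families $\mathcal U_1,\dots,\mathcal U_n$ of subsets of $X$ such that $\mathcal U_i$ is $R_i$-disjoint for each $i$ and $\mathcal U_1\cup\dots\cup\mathcal U_n$ covers $X$.
\end{definition}

Thus we may use as many families as we like, but each further family must be more widely separated, at a rate that we do not control.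

All groups in this paper are countable, not necessarily finitely generated, and carry a left-invariant metric that is \emph{proper}, meaning that balls are finite. Every countable group has such a metric, and whether the group has APC does not depend on the choice (Section~\ref{sec:prelim}). We write $\ell(g)=d(1,g)$, so that $d(g,g')=\ell(g^{-1}g')$. Subgroups carry the restricted metric, which is again proper and left-invariant.

\begin{example}\label{ex:basic}
\begin{enumerate}
\item[(i)] If $\operatorname{asdim}X\le k$, then $X$ has APC: take $n=k+1$ and apply the definition of asymptotic dimension at the scale $R_{k+1}$.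
\item[(ii)] A countable locally finite group $G$ has APC with $n=1$. The finite set $\{\ell\le R_1\}$ generates a finite subgroup $L$. Each left coset of $L$ has the diameter of $L$, and if $x,y$ lie in different left cosets, then $x^{-1}y\notin L$, so $d(x,y)>R_1$.
\item[(iii)] A space that contains an isometric copy of $\mathbb R^N$ for every $N$, such as the Hilbert space $\ell^2$, does not have APC. Otherwise the sequence $R_i=1$ gives $n$ uniformly bounded $1$-disjoint families covering $\mathbb R^n$; dilating them by $R$ for every $R>0$ gives $\operatorname{asdim}\mathbb R^n\le n-1$, which is false.
\item[(iv)] The group $\bigoplus_{\mathbb N}\mathbb Z$ contains $\mathbb Z^N$ for all $N$, so its asymptotic dimension is infinite. It has APC by a theorem of Yamauchi \cite{Yamauchi}. The contrast with (iii) is visible in the metric with $\ell(x)=\sum_i i|x_i|$: the cosets of the subgroup $\mathbb Z^{\lfloor R\rfloor}$ spanned by the first $\lfloor R\rfloor$ coordinates are more than $R$ apart, so at each scale only finitely many dimensions are present.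
\end{enumerate}
\end{example}

A group $G$ with a homomorphism $f\colon G\to H$ is a union of isometric copies of $K=\ker f$, the cosets, indexed by the points of $f(G)$. One expects to combine a cover of $H$ with covers of the cosets into a cover of $G$. It is known that this succeeds when $f$ is onto, $\operatorname{asdim}K<\infty$ and $H$ has APC; then $G$ has APC. The following question is posed by Bell and Nag\'orko \cite{BN}.

\medskip
\noindent\emph{Let $f\colon G\to H$ be a group homomorphism such that $H$ and $\ker f$ have APC. Does $G$ have to have APC?}
\medskip

The finite-dimensional case suggests the answer yes, but the natural argument for it becomes circular when the kernel only has APC, as we explain in Section~\ref{sec:circle}. The answer is nevertheless yes.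

\begin{theorem}\label{thm:groups}
Let $f\colon G\to H$ be a homomorphism of countable groups such that $H$ and $\ker f$ have APC. Then $G$ has APC.
\end{theorem}

The group structure plays a small role, and we prove a statement about metric spaces. A family of metric spaces $\{P_z\}_{z\in Z}$ has \emph{APC uniformly} if for every sequence $\rho_1\le\rho_2\le\cdots$ of positive numbers there are $n$ and $b<\infty$ such that each $P_z$ is covered by $b$-bounded families $\mathcal W_1,\dots,\mathcal W_n$ with $\mathcal W_i$ being $\rho_i$-disjoint. The families depend on $z$; the numbers $n$ and $b$ do not. This holds, for instance, if all $P_z$ are isometric to one space with APC. Balls $B(z,E)$ are closed.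

\begin{theorem}\label{thm:fiber}
Let $X,Z$ be metric spaces and $f\colon X\to Z$ a map such that:
\begin{enumerate}
\item[(a)] $Z$ has APC, and $c(E):=\sup_{z\in Z}|B(z,E)|<\infty$ for every $E\ge0$;
\item[(b)] there is a nondecreasing function $s\colon(0,\infty)\to(0,\infty)$ such that $d(x,x')<r$ implies $d(f(x),f(x'))<s(r)$;
\item[(c)] the fibers $P_z:=f^{-1}(z)$, $z\in Z$, have APC uniformly.
\end{enumerate}
Then $X$ has APC.
\end{theorem}

Section~\ref{sec:prelim} deduces Theorem~\ref{thm:groups} from Theorem~\ref{thm:fiber}. Sections~\ref{sec:circle} and~\ref{sec:rows} isolate the difficulty and resolve it for a space with two fibers, and Section~\ref{sec:induction} proves Theorem~\ref{thm:fiber}. Section~\ref{sec:consequences} treats coarse fibers, group actions and solvable groups, and Section~\ref{sec:sharp} examines the hypotheses and the converse.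

\section{Coarse invariance and the reduction to metric spaces}\label{sec:prelim}

Members of families are nonempty (empty sets are discarded), and a family itself may be empty. Members of an $R$-disjoint family with $R>0$ are pairwise disjoint. We write $\bigcup\mathcal U$ for the union of the members of $\mathcal U$. Sequences of scales are positive and nondecreasing. Since empty families are allowed, Definition~\ref{def:apc} asks only for a finite set $F\subset\mathbb N$ of \emph{indices} and uniformly bounded $R_j$-disjoint families $\mathcal U_j$, $j\in F$, that cover $X$: put $\mathcal U_j=\emptyset$ for the remaining $j\le\max F$.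

\begin{lemma}\label{lem:pullback}
Let $\varphi\colon X\to Y$ satisfy condition \textup{(b)} of Theorem~\ref{thm:fiber}, and suppose that for every $D$ there is $t(D)<\infty$ such that $d(\varphi(x),\varphi(x'))\le D$ implies $d(x,x')\le t(D)$. If $Y$ has APC, then so does $X$.
\end{lemma}

\begin{proof}
Given $R_1\le R_2\le\cdots$, cover $Y$ by $D$-bounded families $\mathcal V_1,\dots,\mathcal V_n$ with $\mathcal V_i$ being $s(R_i)$-disjoint. The families $\{\varphi^{-1}(V):V\in\mathcal V_i\}$ cover $X$ and are $t(D)$-bounded. If $\varphi(x)$ and $\varphi(x')$ lie in different members of $\mathcal V_i$, then $d(\varphi(x),\varphi(x'))\ge s(R_i)$, so $d(x,x')\ge R_i$ by (b).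
\end{proof}

Inclusions satisfy the hypotheses of the lemma, so APC passes to subspaces. Coarse equivalences and their coarse inverses satisfy them too, so APC is a coarse invariant. For groups we need only this: if $d,d'$ are proper left-invariant metrics on $G$ with lengths $\ell,\ell'$, then the identity $(G,d)\to(G,d')$ satisfies the hypotheses with $s(r)=1+\max\{\ell'(g):\ell(g)<r\}$ and $t(D)=\max\{\ell(g):\ell'(g)\le D\}$, the maxima being taken over finite sets. In the same way as for subspaces, if $\{P_z\}$ has APC uniformly and $P'_z\subset P_z$, then $\{P'_z\}$ has APC uniformly: intersect the members of the families with $P'_z$.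

\begin{proof}[Proof of Theorem~\ref{thm:groups} from Theorem~\ref{thm:fiber}]
The subgroup $f(G)$ has APC, so we may assume that $f$ is onto. Let $K=\ker f$. We choose the metric on $H$ to fit the metric on $G$. Put
\[
\ell_H(h)=\min\{\ell(g):f(g)=h\};
\]
the minimum is attained because balls in $G$ are finite. If $\ell_H(h)=0$, a minimizer is $g=1$, so $h=1$. If $g,g'$ are minimizers for $h,h'$, then $f(g^{-1})=h^{-1}$ and $f(gg')=hh'$, so $\ell_H(h^{-1})\le\ell_H(h)$ and $\ell_H(hh')\le\ell_H(h)+\ell_H(h')$. The set $\{\ell_H\le E\}=f(\{\ell\le E\})$ is finite. Hence $d_H(h,h')=\ell_H(h^{-1}h')$ is a proper left-invariant metric, and $(H,d_H)$ has APC. Condition (a) holds because $B(h,E)=hB(1,E)$. Condition (b) holds with $s(r)=r$ because $d_H(f(g),f(g'))=\ell_H(f(g^{-1}g'))\le d(g,g')$. Condition (c) holds because each fiber is a coset $gK$, isometric to $K$ by left translation.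
\end{proof}

\section{Why the natural argument is circular}\label{sec:circle}

Keep the notation of the last proof and suppose first that $\operatorname{asdim}K\le k$. Given $R_1\le R_2\le\cdots$, group the indices into blocks of length $k+1$ and let $r_l=R_{l(k+1)}$ be the largest scale in the $l$-th block. Cover $H$ by $E$-bounded families $\mathcal T_1,\dots,\mathcal T_m$ with $\mathcal T_l$ being $r_l$-disjoint. For $T\in\mathcal T_l$ fix $h_T\in T$. Every $g\in f^{-1}(T)$ is within $E$ of the coset $f^{-1}(h_T)$: choose $u$ with $f(u)=f(g)^{-1}h_T$ and $\ell(u)\le E$; then $f(gu)=h_T$ and $d(g,gu)\le E$. Cover this coset by $k+1$ families that are $(r_l+2E)$-disjoint, with a bound independent of $T$, and replace each member by the set of points of $f^{-1}(T)$ within $E$ of it. The new families are $r_l$-disjoint, have a bound independent of $T$, and cover $f^{-1}(T)$. Preimages of different $T\in\mathcal T_l$ are at least $r_l$ apart, so the $i$-th families over all $T\in\mathcal T_l$ unite to one $r_l$-disjoint family, which we place at the $i$-th index of the $l$-th block. So $G$ has APC.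

Now let $K$ have only APC. The cosets must be covered at scales $R_j+2E$, so the number of families, which is the length of the block, is known only after $E$ is known. But $E$ is the bound of a cover of $H$ in which $\mathcal T_l$ is separated at the largest scale of the $l$-th block, and this scale is known only after the length of the block is known.

The way out is to ask less of the cover of the base. We use $\mathcal T_l$ to build a \emph{single} family in $X$, at an index $j_l$ fixed in advance, and this family takes over only \emph{one} of the families that cover each fiber. The other families of the fibers are passed to an induction, each step of which covers the base anew. This has a cost: the different fibers over one set $T$ are now treated separately, their families are unrelated, and we must still unite one family from each fiber into a bounded family in $X$. The next section shows how.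

\section{Two fibers and the gluing lemma}\label{sec:rows}

For $r>0$, an \emph{$r$-chain} in a set $Q\subset X$ is a finite sequence of points of $Q$ with consecutive distances less than $r$. The \emph{$r$-components} of $Q$ are the classes of the relation ``joined by an $r$-chain in $Q$''. Two points of $Q$ at distance less than $r$ lie in the same component, so the $r$-components of $Q$ form an $r$-disjoint family. To cover $Q$ by one uniformly bounded $r$-disjoint family, it is therefore enough to bound the diameters of its $r$-components.

\begin{example}\label{ex:strip}
Let $X=\mathbb Z\times\{1,2\}$ with the $\ell^1$ metric, let $f$ be the projection to $\{1,2\}$, and let $r=R_1\le R_2\le R_3$ be integers with $r\ge2$. Vertical cuts give $\operatorname{asdim}X\le1$, but they use an alignment of the two rows which hypothesis (c) does not provide. So we allow ourselves to prescribe the scales of a cover of each row, but not its position.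

Equal scales fail, however large. Take the intervals $[2Nk,2Nk+N]$ in row~1 and $[2Nk+N,2Nk+2N]$ in row~2, for $k\in\mathbb Z$. Each of the two families is $N$-disjoint and $N$-bounded, but the union of all members is a single unbounded $2$-component, since each interval bridges a gap in the other row (Figure~\ref{fig:strip}, top).

Instead we treat the rows in order. Cut row~1 into consecutive intervals having alternately $R_2$ and $r$ points. The intervals of the first kind form an $r$-disjoint family $\mathcal W^1$ with members of diameter less than $R_2$; those of the second kind form an $R_2$-disjoint family $\mathcal U_2$. Only now choose the scale for row~2, namely $\rho=2r+R_2$, and cut row~2 into intervals having alternately $R_3$ and $\rho$ points. The first kind form a $\rho$-disjoint family $\mathcal W^2$, the second kind an $R_3$-disjoint family $\mathcal U_3$. Let $\mathcal U_1$ be the family of $r$-components of $\bigcup\mathcal W^1\cup\bigcup\mathcal W^2$. A stretch of an $r$-chain that avoids $\bigcup\mathcal W^2$ stays in one member of $\mathcal W^1$. So a chain that leaves $\bigcup\mathcal W^2$ and comes back does so at points less than $r+R_2+r=\rho$ apart, that is, in the same member. Each component thus contains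 at most one member of $\mathcal W^2$ and has diameter at most $R_3+2(r+R_2)$ (Figure~\ref{fig:strip}, bottom). The families $\mathcal U_1,\mathcal U_2,\mathcal U_3$ cover $X$, wherever the cuts were placed.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \y in {0,0.6,2,2.6} \draw[gray!60] (-0.3,\y) -- (10.9,\y);
\foreach \x in {0,2.4,4.8,7.2,9.6} \draw[line width=2.5pt] (\x,2) -- ++(1.2,0);
\foreach \x in {1.2,3.6,6.0,8.4} \draw[line width=2.5pt] (\x,2.6) -- ++(1.2,0);
\foreach \x in {1.2,2.4,3.6,4.8,6.0,7.2,8.4,9.6} \draw[dotted,thick] (\x,2) -- (\x,2.6);
\foreach \x in {0,1.6,3.2,4.8,6.4,8.0,9.6} \draw[line width=2.5pt] (\x,0) -- ++(1,0);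
\draw[line width=2.5pt] (0.3,0.6) -- (3.4,0.6) (6.4,0.6) -- (9.7,0.6);
\foreach \x in {0.6,2.1,3.3,6.9,8.5,9.65} \draw[dotted,thick] (\x,0) -- (\x,0.6);
\draw[<->] (3.4,0.9) -- node[above] {$\rho$} (6.4,0.9);
\foreach \y in {0,2} \node[left] at (-0.3,\y) {row 1};
\foreach \y in {0.6,2.6} \node[left] at (-0.3,\y) {row 2};
\end{tikzpicture}
\caption{Uniting one family of intervals (thick) from each row of $\mathbb Z\times\{1,2\}$; dotted lines are short steps between the rows. Top: with equal scales, the intervals of each row can bridge the gaps of the other, and the union is one unbounded chain. Bottom: if the gaps $\rho$ in row~2 exceed the length of the intervals in row~1 by two steps, no gap is bridged and the components are bounded.}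
\label{fig:strip}
\end{figure}

The argument for $\mathcal U_1$ uses nothing about the strip.

\begin{lemma}[Gluing]\label{lem:glue}
Let $X$ be a metric space, $r>0$ and $\beta,b\ge0$. Let $O\subset X$ have all $r$-components of diameter at most $\beta$, and let $\mathcal A$ be a $b$-bounded $\rho$-disjoint family of subsets of $X$ with $\rho\ge2r+\beta$. Then every $r$-component of $O\cup\bigcup\mathcal A$ has diameter at most $b+2(r+\beta)$.
\end{lemma}

\begin{proof}
Let $C$ be such a component. If $C$ misses $\bigcup\mathcal A$, then any two points of $C$ are joined by an $r$-chain in $C\subset O$, so $\operatorname{diam}C\le\beta$.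

Suppose that $C$ meets two members of $\mathcal A$. Take an $r$-chain $x_0,\dots,x_t$ in $C$ that contains points of two different members, and choose $p<q$ with $q-p$ minimal such that $x_p$ and $x_q$ lie in different members $A\ne A'$. If $q=p+1$, then $d(x_p,x_q)<r<\rho$, contrary to $\rho$-disjointness. So $q>p+1$. A point $x_i$ with $p<i<q$ in a member of $\mathcal A$ would lie in a member different from $A$ or from $A'$, contrary to minimality. Hence $x_{p+1},\dots,x_{q-1}$ is an $r$-chain in $O$, and $d(x_p,x_q)<r+\beta+r\le\rho$, again a contradiction.

It remains to treat the case that $C$ meets exactly one member $A$. Then $C\setminus A\subset O$. For $x\in C\setminus A$ take an $r$-chain $x=x_0,\dots,x_t$ in $C$ whose only point in $A$ is $x_t$. Then $x_0,\dots,x_{t-1}$ is an $r$-chain in $O$, so $d(x,x_t)<\beta+r$. Every point of $C$ is thus within $\beta+r$ of a point of $A$, and $\operatorname{diam}C\le b+2(r+\beta)$.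
\end{proof}

The lemma can be applied repeatedly: it unites finitely many families, provided that the scale of each is chosen after the bounds of the earlier ones are known.

Now imagine a base made of many pairs of points, different pairs being at least $s(R_1)$ apart. The family $\mathcal U_1$ can be assembled over all pairs at once, if the bounds are uniform. The family $\mathcal U_2$ cannot: the first fibers of different pairs are known to be $R_1$ apart, not $R_2$ apart. Over the set $A$ of first points of the pairs we meet the original problem again, and we must cover $A$ anew, at larger scales and with new indices. The gain is that one family $\mathcal W^z$ in each fiber $P_z$ is already provided for. This is the shape of the induction.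

\section{Induction over sequences of scales}\label{sec:induction}

Fix $f\colon X\to Z$ as in Theorem~\ref{thm:fiber} and a sequence $R_1\le R_2\le\cdots$. Let $\sigma=(\rho_1,\dots,\rho_n)$, $n\ge0$, denote a finite nondecreasing sequence of positive numbers, and set $\rho_0=0$.

Call $\sigma$ \emph{good} if there is $b<\infty$ such that every fiber $P_z$ is covered by $b$-bounded families $\mathcal W^z_1,\dots,\mathcal W^z_n$ with $\mathcal W^z_i$ being $\rho_i$-disjoint. Hypothesis (c) says that every infinite sequence of scales has a good initial segment. An extension of a good sequence is good, since we may add empty families. So the sequences that are not good form a tree, and (c) says that this tree has no infinite branch. Its branches need not have bounded length, so there is no number of families on which to induct. We induct along the tree instead, from the good sequences back to the empty sequence, with a statement that interpolates between a cover of the fibers one by one and a cover of $X$.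

\begin{definition}\label{def:S}
The statement $S(\sigma)$ is the following. For every $A\subset Z$ and every infinite $M\subset\mathbb N$ there are a finite set $F\subset M$, families $\mathcal U_j$ $(j\in F)$ of subsets of $X$, families $\mathcal W^z_1,\dots,\mathcal W^z_n$ of subsets of $P_z$ for each $z\in A$, and $b<\infty$, such that
\begin{enumerate}
\item[(S1)] each $\mathcal U_j$ is $R_j$-disjoint and each $\mathcal W^z_i$ is $\rho_i$-disjoint;
\item[(S2)] all these families are $b$-bounded;
\item[(S3)] for every $z\in A$, the fiber $P_z$ is covered by $\mathcal W^z_1\cup\dots\cup\mathcal W^z_n\cup\bigcup_{j\in F}\mathcal U_j$.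
\end{enumerate}
\end{definition}

We call the $\mathcal U_j$ \emph{global} families and the $\mathcal W^z_i$ \emph{fiber} families. No relation is required between fiber families over different points. If $\sigma$ is good, then $S(\sigma)$ holds with $F=\emptyset$. At the other end, $S(\emptyset)$ provides a cover by global families alone.

The two quantifiers come from Example~\ref{ex:strip}. Nearby fibers must be covered at different scales, so the statement is applied separately to several subsets $A$ of the base. The global families returned for different subsets cannot be merged, as with $\mathcal U_2$ and $\mathcal U_3$, so each application needs its own indices; since we do not know how many it will use, we reserve an infinite set $M$ for it. The family to remove is the last one, because its scale may be taken as large as Lemma~\ref{lem:glue} demands while $\rho_1,\dots,\rho_n$ stay fixed.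

\begin{lemma}[Removing the last scale]\label{lem:step}
If $S(\rho_1,\dots,\rho_n,\rho)$ holds for every $\rho>0$ with $\rho\ge\rho_n$, then $S(\rho_1,\dots,\rho_n)$ holds.
\end{lemma}

\begin{proof}
Let $A\subset Z$ and an infinite $M\subset\mathbb N$ be given; we may assume $A\neq\emptyset$. Split $M$ into pairwise disjoint infinite sets $J=\{j_1<j_2<\cdots\}$ and $M_{l,a}$, $l,a\in\mathbb N$. The indices in $J$ are for the families built in this step, and $M_{l,a}$ is reserved for one application of the hypothesis. Write $r_l=R_{j_l}$.

\emph{Step 1: clusters and colors.} The subspace $A\subset Z$ has APC. Applied to $s(r_1)\le s(r_2)\le\cdots$, this gives $E$-bounded families $\mathcal T_1,\dots,\mathcal T_m$ covering $A$, with $\mathcal T_l$ being $s(r_l)$-disjoint. Replace each $T\in\mathcal T_l$ by $T\setminus\bigcup_{l'<l}\bigcup\mathcal T_{l'}$ and discard empty sets. Disjointness and the bound persist, and now the members of all $\mathcal T_l$, which we call \emph{clusters}, partition $A$. A cluster lies in the ball of radius $E$ about any of its points, so it has at most $c:=c(E)$ points by (a). Choose a \emph{coloring} $\kappa\colon A\to\{1,\dots,c\}$ that is injective on each cluster, and put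
\[
A_{l,a}=\Bigl\{z\in\bigcup\mathcal T_l:\kappa(z)=a\Bigr\},\qquad 1\le l\le m,\quad 1\le a\le c.
\]
These finitely many sets partition $A$, and $A_{l,a}$ meets each cluster of $\mathcal T_l$ in at most one point.

\emph{Step 2: scales chosen color by color.} Fix $l$ and put $\beta_{l,0}=0$. For $a=1,2,\dots,c$ in this order, set
\[
\rho_{l,a}=\max(\rho_n,\;2r_l+\beta_{l,a-1})
\]
and apply $S(\rho_1,\dots,\rho_n,\rho_{l,a})$ to $A_{l,a}$ and $M_{l,a}$. This gives a finite set $F_{l,a}\subset M_{l,a}$, global families $\mathcal U_j$ $(j\in F_{l,a})$, fiber families $\mathcal W^z_1,\dots,\mathcal W^z_{n+1}$ for $z\in A_{l,a}$, and a bound $b_{l,a}$. Then set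
\[
\beta_{l,a}=b_{l,a}+2(r_l+\beta_{l,a-1}).
\]
The numbers $\rho_{l,a}$, $b_{l,a}$, $\beta_{l,a}$ do not depend on the cluster.

\emph{Step 3: the family $\mathcal U_{j_l}$.} For $T\in\mathcal T_l$ and $0\le a\le c$ let
\[
Q^a_T=\bigcup_{z\in T,\ \kappa(z)\le a}\ \bigcup\mathcal W^z_{n+1}\ \subset f^{-1}(T).
\]
We claim that every $r_l$-component of $Q^a_T$ has diameter at most $\beta_{l,a}$. For $a=0$ the set is empty. Let $a\ge1$. If $T$ has no point of color $a$, then $Q^a_T=Q^{a-1}_T$ and $\beta_{l,a}\ge\beta_{l,a-1}$. Otherwise $T$ has exactly one point $z$ of color $a$, and $Q^a_T=Q^{a-1}_T\cup\bigcup\mathcal W^z_{n+1}$. The family $\mathcal W^z_{n+1}$ is $b_{l,a}$-bounded and $\rho_{l,a}$-disjoint with $\rho_{l,a}\ge2r_l+\beta_{l,a-1}$, so Lemma~\ref{lem:glue}, with $O=Q^{a-1}_T$ and $\beta=\beta_{l,a-1}$, gives the bound $\beta_{l,a}$.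

Let $\mathcal U_{j_l}$ consist of the $r_l$-components of all the sets $Q^c_T$, $T\in\mathcal T_l$. It is $\beta_{l,c}$-bounded. It is $r_l$-disjoint: different components of one $Q^c_T$ are at least $r_l$ apart, and if $x\in Q^c_T$ and $x'\in Q^c_{T'}$ with $T\ne T'$ in $\mathcal T_l$, then $d(f(x),f(x'))\ge s(r_l)$, so $d(x,x')\ge r_l$ by (b).

\emph{Step 4: conclusion.} Let $F=\{j_1,\dots,j_m\}\cup\bigcup_{l\le m,\,a\le c}F_{l,a}$, a finite subset of $M$. The sets in this union are pairwise disjoint, so each $\mathcal U_j$, $j\in F$, has been defined exactly once, and it is $R_j$-disjoint. Each $z\in A$ lies in exactly one $A_{l,a}$; keep its fiber families $\mathcal W^z_1,\dots,\mathcal W^z_n$, whose scales $\rho_1,\dots,\rho_n$ are the same for all $(l,a)$. This gives (S1). For (S2) take the maximum of the finitely many numbers $b_{l,a}$ and $\beta_{l,c}$. For (S3) let $z\in A_{l,a}$ lie in the cluster $T$. Then $P_z$ is covered by $\mathcal W^z_1,\dots,\mathcal W^z_{n+1}$ and the $\mathcal U_j$ with $j\in F_{l,a}$, and $\bigcup\mathcal W^z_{n+1}\subset Q^c_T\subset\bigcup\mathcal U_{j_l}$.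
\end{proof}

The circle of Section~\ref{sec:circle} is broken in Step~1. The family $\mathcal T_l$ serves only $\mathcal U_{j_l}$, so its scale $s(R_{j_l})$ is known before $E$. The sets $F_{l,a}$ do depend on $E$, but their families are separated by the inductive hypothesis, with no help from $\mathcal T_l$. Up to the values of the constants, Example~\ref{ex:strip} is the case $n=0$, $m=1$, $c=2$, $j_1=1$, $F_{1,1}=\{2\}$, $F_{1,2}=\{3\}$.

\begin{proof}[Proof of Theorem~\ref{thm:fiber}]
Suppose that $S(\emptyset)$ fails. By Lemma~\ref{lem:step}, whenever $S(\rho_1,\dots,\rho_n)$ fails there is $\rho_{n+1}>0$ with $\rho_{n+1}\ge\rho_n$ such that $S(\rho_1,\dots,\rho_{n+1})$ fails. This produces a sequence $\rho_1\le\rho_2\le\cdots$ such that $S(\rho_1,\dots,\rho_n)$ fails for every $n$. By (c), some $(\rho_1,\dots,\rho_n)$ is good, and then $S(\rho_1,\dots,\rho_n)$ holds, a contradiction.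

So $S(\emptyset)$ holds. For $A=Z$ and $M=\mathbb N$ it gives a finite set $F\subset\mathbb N$ and uniformly bounded $R_j$-disjoint families $\mathcal U_j$, $j\in F$, that cover $\bigcup_{z\in Z}P_z=X$. Since $R_1\le R_2\le\cdots$ was arbitrary, $X$ has APC.
\end{proof}

This also completes the proof of Theorem~\ref{thm:groups}.

\section{Coarse fibers, actions and solvable groups}\label{sec:consequences}

For a base that is not discrete, point preimages carry too little information, and preimages of balls take their place. A single radius is enough.

\begin{corollary}\label{cor:coarse}
Let $f\colon X\to Y$ be a map of metric spaces such that $\omega(r):=\sup\{d(f(x),f(x')):d(x,x')<r\}<\infty$ for all $r>0$. Let $Y$ have APC, and let $Z\subset Y$ be $\varepsilon$-dense, in the sense that every $y\in Y$ is within $\varepsilon$ of a point of $Z$, with $\sup_{z\in Z}|B(z,E)\cap Z|<\infty$ for all $E$. If the sets $f^{-1}(B(z,\varepsilon))$, $z\in Z$, have APC uniformly for this one $\varepsilon$, then $X$ has APC.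
\end{corollary}

\begin{proof}
We may assume $X\ne\emptyset$. Choose $p\colon Y\to Z$ with $d(y,p(y))\le\varepsilon$ and apply Theorem~\ref{thm:fiber} to $p\circ f\colon X\to Z$. The subspace $Z$ has APC, which with the bound on balls gives (a). If $d(x,x')<r$, then $d(p(f(x)),p(f(x')))\le\omega(r)+2\varepsilon$, so (b) holds with $s(r)=1+2\varepsilon+\omega(r)$. Finally $(p\circ f)^{-1}(z)\subset f^{-1}(B(z,\varepsilon))$, which gives (c).
\end{proof}

The reduction in Section~\ref{sec:prelim} used only that the fibers are left cosets of a subgroup, and normality can be dropped.

\begin{corollary}\label{cor:action}
Let a countable group $G$ act by isometries on a metric space, and let $x_0$ be a point whose orbit $Gx_0$ has finite balls and has APC. If the stabilizer of $x_0$ has APC, then so does $G$.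
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:fiber} to $f\colon G\to Z=Gx_0$, $f(g)=gx_0$. The group acts on $Z$ transitively by isometries, so the number of points in a ball of radius $E$ in $Z$ does not depend on the center, and (a) holds. If $d(g,g')<r$, then $d(gx_0,g'x_0)=d(x_0,g^{-1}g'x_0)$ with $\ell(g^{-1}g')<r$, so (b) holds with $s(r)=1+\max_{\ell(h)\le r}d(x_0,hx_0)$, a maximum over a finite set. The fiber over $gx_0$ is the left coset of the stabilizer containing $g$, so (c) holds.
\end{proof}

Recall that a finite subnormal series of $G$ is a chain $1=G_0\subset G_1\subset\dots\subset G_k=G$ with $G_{i-1}$ normal in $G_i$; its factors are the groups $G_i/G_{i-1}$. A group is solvable if it has such a series with abelian factors.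

\begin{corollary}\label{cor:solvable}
APC for countable groups is closed under extensions. If a countable group has a finite subnormal series whose factors each have APC, then it has APC. In particular, every countable solvable group has APC (for example $\mathbb Z\wr\mathbb Z$), and so does every group with a finite subnormal series whose factors are each countable abelian, countable locally finite, or countable of finite asymptotic dimension.
\end{corollary}

\begin{proof}
The first sentence is Theorem~\ref{thm:groups} for surjective $f$. For the second, apply it to $G_i\to G_i/G_{i-1}$ for $i=1,\dots,k$ in turn. A group with a finite subnormal series with countable factors is countable, so it remains to show that factors of the three listed kinds have APC. Example~\ref{ex:basic}(i) and (ii) treat two of them.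

Let $A$ be a countable abelian group, written additively. Let $S\subset A$ be a maximal $\mathbb Z$-independent subset and $B$ the subgroup it generates. Then $B$ is free abelian of at most countable rank, so it embeds in $\bigoplus_{\mathbb N}\mathbb Z$ and has APC by Example~\ref{ex:basic}(iv). For $a\in A\setminus S$, maximality gives a nontrivial relation $qa+\sum_iq_is_i=0$ with $s_i\in S$, and $q\ne0$ because $S$ is independent; so $qa\in B$. Thus $A/B$ is a torsion abelian group. A finitely generated torsion abelian group is finite, so $A/B$ is locally finite and has APC. By Theorem~\ref{thm:groups}, $A$ has APC.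
\end{proof}

The wreath product $\mathbb Z\wr\mathbb Z$ is the extension of $\mathbb Z$ with kernel $\bigoplus_{\mathbb Z}\mathbb Z$ in which $\mathbb Z$ acts by shifting coordinates. The kernel has infinite asymptotic dimension, so the argument at the start of Section~\ref{sec:circle} does not apply to this extension.

\section{The hypotheses and the converse}\label{sec:sharp}

Each hypothesis of Theorem~\ref{thm:fiber} enters the proof at one point. APC of $Z$ provides the clusters, the bound $c(E)$ makes the number of colors finite, so that Step~2 ends, condition (b) separates the sets $Q^c_T$ over different clusters, and (c) starts the induction. Example~\ref{ex:basic}(iii) shows what happens without them.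

\begin{example}\label{ex:sharp}
\begin{enumerate}
\item[(i)] \emph{The bound $c(E)<\infty$.} Let $X=\ell^2$, let $Z$ be the same set with all nonzero distances equal to $1$, and let $f$ be the identity. The space $Z$ is bounded and so has APC, (b) holds with $s=2$, and the fibers are points. Yet $X$ does not have APC.
\item[(ii)] \emph{Condition} (b). Let $X$ be a countable dense subset of $\ell^2$. A map $\ell^2\to X$ that moves points by at most $1$ satisfies the hypotheses of Lemma~\ref{lem:pullback}, so $X$ does not have APC. Any bijection $X\to\mathbb Z$ satisfies (a) and (c).
\item[(iii)] \emph{Uniformity in} (c). Let $X=\bigcup_{N\ge1}\{N\}\times\mathbb R^N\subset\mathbb R\times\ell^2$, with $\mathbb R^N$ spanned by the first $N$ coordinates, and let $f\colon X\to\mathbb N$ be the projection. Then (a) and (b) hold and each fiber has finite asymptotic dimension, but $X$ does not have APC.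
\end{enumerate}
\end{example}

We end with the converse of Theorem~\ref{thm:groups}. If $G$ has APC, then so does the subspace $\ker f$. Hence, for $f\colon G\to H$ with $f(G)$ having APC, the group $G$ has APC if and only if $\ker f$ has APC.

The image, however, need not inherit APC from $G$. Every countable group is a quotient of the free group $F_\infty$ of countable rank, and $\operatorname{asdim}F_\infty=1$. Indeed, $F_\infty$ contains $\mathbb Z$ and is a subgroup of the free group of rank $2$, whose word metric is that of a tree. In a tree, let $|x|$ be the distance from a root vertex, let $R$ be an even positive integer, and let $A_k=\{x:kR\le|x|<(k+1)R\}$. If $x,y\in A_k$ with $k\ge1$ and the geodesics from the root to $x$ and $y$ part at level $h$, then $d(x,y)=|x|+|y|-2h$, so $d(x,y)<R$ forces $h>kR-R/2$. All points of an $R$-component of $A_k$ therefore descend from one vertex at level $kR-R/2$, and the component has diameter less than $3R$; also $\operatorname{diam}A_0\le 2R$. The $R$-components of the $A_k$ with $k$ even, and those with $k$ odd, form the two required families. So $F_\infty$ has APC. On the other hand, there are countable groups without Yu's property~A \cite{Gromov,Osajda}, a property whose definition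 we do not need here, and for spaces of bounded geometry APC implies property~A \cite{Dranishnikov}. A countable group has bounded geometry, since $|B(g,E)|=|B(1,E)|<\infty$. A countable group without property~A is thus a quotient of $F_\infty$ that does not have APC. Its identity map, with points as fibers, also shows that APC of the base cannot be dropped from Theorem~\ref{thm:fiber}(a).

\begin{thebibliography}{9}

\bibitem{BN}
G.~Bell and A.~Nag\'orko, \emph{On stability of asymptotic property C for products and some group extensions}, arXiv:1607.05181 (2016).

\bibitem{Dranishnikov}
Dranishnikov, \emph{Asymptotic topology}, Russian Math. Surveys 55 (2000).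

\bibitem{Gromov}
Gromov, \emph{Random walk in random groups}, GAFA 13 (2003).

\bibitem{Osajda}
Osajda, \emph{Small cancellation labellings of some infinite graphs and applications}, Acta Math. 225 (2020).

\bibitem{Yamauchi}
T.~Yamauchi, \emph{Asymptotic property C of the countable direct sum of the integers}, Topology Appl. 184 (2015), 50--53.

\end{thebibliography}
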